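\title{Chirally cosmetic surgeries on knots that are neither amphichiral nor torus knots}

\begin{abstract}
Two Dehn surgeries along distinct slopes on a knot in $S^3$ are chirally cosmetic if the resulting manifolds are related by an orientation-reversing homeomorphism. Amphichiral knots and $(2,n)$-torus knots admit such surgeries, and it has been asked whether any other knot does. We show that for every $n\ge 1$ the slopes $1/n$ and $-1/n$ are chirally cosmetic on infinitely many satellite knots that are not amphichiral, and, for all large $n$, on an explicit hyperbolic knot that is not amphichiral. The knots come from a three-component closed braid with an orientation-reversing symmetry that permutes the components cyclically. Their chirality is detected by a Reidemeister torsion in several variables.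
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K\subset S^3$ be a knot, $N(K)$ a tubular neighborhood and $E(K)=S^3\setminus\operatorname{int}N(K)$ the exterior. On the torus $\partial N(K)$ lie the meridian $\mu$, which bounds a disk in $N(K)$, and the preferred longitude $\lambda$, which is null-homologous in $E(K)$; they are oriented so that $\lambda$ is parallel to a chosen orientation of $K$ and $\mu$ has linking number $+1$ with $K$. For $r=a/b\in\mathbb Q\cup\{\infty\}$ in lowest terms, the \emph{slope} $r$ is the unoriented curve $\pm(a\mu+b\lambda)$, and $S^3_r(K)$ is the oriented manifold obtained from $E(K)$ by gluing in a solid torus whose meridian disk is bounded by this curve. We write $\cong$ for orientation-preserving homeomorphism and $-Z$ for $Z$ with the opposite orientation. Two distinct slopes $r\ne r'$ form a \emph{chirally cosmetic} pair for $K$ if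
\[
S^3_r(K)\cong -S^3_{r'}(K).
\]
Such a pair is a failure of the unoriented manifold to remember the slope. Since $H_1(S^3_{a/b}(K))=\mathbb Z/a$, the two slopes have the same numerator up to sign.

Two families of examples are known. A knot is \emph{amphichiral} if some orientation-reversing homeomorphism of $S^3$ preserves it setwise; no condition is placed on the orientation of the knot. An orientation-reversing homeomorphism $g$ of $S^3$ that carries a knot $c$ to a knot $c'$ preserves meridians and preferred longitudes up to sign and changes the sign of intersection numbers on the boundary torus, so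
\begin{equation}\label{eq:reverse}
g(\mu_c)=\varepsilon\mu_{c'},\qquad g(\lambda_c)=-\varepsilon\lambda_{c'}\qquad(\varepsilon=\pm1),
\end{equation}
and $g$ carries the slope $r$ on $c$ to the slope $-r$ on $c'$. Hence $S^3_r(K)\cong -S^3_{-r}(K)$ for every amphichiral knot $K$. The second family consists of the $(2,n)$-torus knots with $n$ odd and $|n|\ge3$: for each integer $m\ge0$ the slopes
\[
\frac{2n^2(2m+1)}{n(2m+1)+1}\qquad\text{and}\qquad\frac{2n^2(2m+1)}{n(2m+1)-1}
\]
form a chirally cosmetic pair. For $n=3$, $m=0$ these are $9/2$ and $9$. The following question is stated as open in \cite{Var}.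

\medskip
\noindent\textbf{Question.} \emph{Let $K\subset S^3$ be a knot that is neither amphichiral nor a $(2,n)$-torus knot. Can $K$ admit a chirally cosmetic pair of surgeries?}
\medskip

One would guess that it cannot. Suppose that an orientation-reversing homeomorphism $S^3_r(K)\to S^3_{r'}(K)$ carries the core of the first surgery solid torus to the core of the second. Then it restricts to an orientation-reversing homeomorphism of $E(K)$. Either this preserves the meridian slope, extends over $N(K)$ and shows that $K$ is amphichiral, or the image of the meridian is a second slope whose surgery is $S^3$. And cores tend to be respected: for a fixed hyperbolic knot and a long slope, the core is the shortest closed geodesic of the surgered manifold. The weak point of this reasoning is that ``long'' depends on the knot. We exploit it and answer the Question in the affirmative.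

\begin{theorem}\label{thm:sat}
For every $n\ge1$ there are infinitely many knots $K\subset S^3$ that are not amphichiral, are not torus knots, and satisfy $S^3_{1/n}(K)\cong -S^3_{-1/n}(K)$.
\end{theorem}

The knots of Theorem~\ref{thm:sat} are satellite knots. This theorem alone answers the Question; the next one gives hyperbolic examples.

\begin{theorem}\label{thm:hyp}
There is an integer $n_0$ and, for each $n\ge n_0$, a hyperbolic knot $K_n$ that is not amphichiral and satisfies $S^3_{1/n}(K_n)\cong -S^3_{-1/n}(K_n)$. The knot $K_n$ is obtained from the closure of the braid $(\sigma_1\sigma_2^{-2}\sigma_1^{4}\sigma_2^{-1}\sigma_1^{2}\sigma_2^{-4})^3$ by $-1/n$ and $1/n$ surgery on two of its three components. Infinitely many of the $K_n$ are distinct.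
\end{theorem}

The integer $n_0$ is not made effective here.

\subsection*{The mechanism}
Let $c_0\cup c_1\cup c_2\subset S^3$ be a link and write $L(r_0,r_1,r_2)$ for surgery on it with slope $r_i$ on $c_i$. Suppose that an orientation-reversing homeomorphism of $S^3$ permutes the components by $c_0\to c_2\to c_1\to c_0$. By \eqref{eq:reverse} it moves the slope $r_1$ to the slope $-r_1$ on $c_0$, the slope $r_2$ to $-r_2$ on $c_1$, and the slope $r_0$ to $-r_0$ on $c_2$. Thus $L(r_0,r_1,r_2)\cong -L(-r_1,-r_2,-r_0)$, and in particular
\begin{equation}\label{eq:mech}
L\bigl(-\tfrac1n,-\tfrac1n,\tfrac1n\bigr)\cong -L\bigl(\tfrac1n,-\tfrac1n,\tfrac1n\bigr).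
\end{equation}
The last two slopes agree on the two sides. If the surgeries $-1/n$ on $c_1$ and $1/n$ on $c_2$ return $S^3$ and turn $c_0$ into a knot $K$ without changing its preferred longitude, then \eqref{eq:mech} is a chirally cosmetic pair for $K$. The homeomorphism carries the core of the surgery on $c_0$ to the core of the surgery on $c_2$, so it does not restrict to $E(K)$, and $K$ has no evident reason to be amphichiral.

Section~\ref{sec:link} builds such links as closed $3$-braids. Section~\ref{sec:bor} treats the smallest one, the Borromean rings, where $K$ is amphichiral after all; this shows what has to be avoided. The remaining work is to prove that $K$ is not amphichiral for a less symmetric braid. The Alexander polynomial of $K$ cannot do this, because a knot and its mirror image have homeomorphic exteriors. We therefore force a hypothetical symmetry of $K$ to preserve a submanifold of $E(K)$ with larger first homology, and compute the torsion of that submanifold (Section~\ref{sec:tor}). The forcing is done by the JSJ decomposition in Section~\ref{sec:sat} and by short geodesics in Section~\ref{sec:hyp}.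

\section{Closed braids with a glide reflection}\label{sec:link}

\subsection{The link}
Let $D$ be a round disk about the origin of the $(x,y)$-plane, of radius larger than $1$, and let $V=D\times S^1$ with coordinates $(x,y,\theta)$, $\theta\in\mathbb R/\mathbb Z$, oriented in this order. We view $V$ from the side $y<0$, with $x$ to the right and $\theta$ upward. Let $*\in\partial D$ be the point nearest to the viewer, $\lambda_V=\{*\}\times S^1$, and let $\mu_V=\partial D$ be oriented as a meridian of the core of $V$. Embed $V$ in $S^3=V\cup N(\eta)$ in the standard way, so that $\lambda_V$ bounds a disk in the complementary solid torus $N(\eta)$.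

Braids have three strands, at positions $1,2,3$ (the points $x=-1,0,1$, $y=0$), are projected along $y$, and are read in the direction of increasing $\theta$. In $\sigma_i$ the strand at position $i$ passes over to position $i+1$; in $\sigma_i^{-1}$ the strand at position $i+1$ passes over to position $i$. With all strands oriented by $+\theta$, the crossing $\sigma_i$ is positive.

The reflection $R(x,y,\theta)=(-x,y,\theta)$ exchanges positions $1$ and $3$ and keeps overstrands over. It carries $\sigma_1$, where the overstrand goes from $1$ to $2$, to the crossing whose overstrand goes from $3$ to $2$, which is $\sigma_2^{-1}$; applying $R$ to the inverse crossings and using $R^2=1$ gives $R(\sigma_1^{\pm1})=\sigma_2^{\mp1}$ and $R(\sigma_2^{\pm1})=\sigma_1^{\mp1}$. Call a braid word $X$ \emph{admissible} if its permutation exchanges positions $1$ and $2$ and fixes $3$. Put $X'=R(X)$ and $\beta=(XX')^3$. Two admissible words matter to us: $X=\sigma_1$, as a test case, and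
\begin{equation}\label{eq:X}
X=\sigma_1\sigma_2^{-2}\sigma_1^4,\qquad X'=\sigma_2^{-1}\sigma_1^2\sigma_2^{-4},
\end{equation}
shown in Figure~\ref{fig:block}. In this section $X$ is any admissible word.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.78cm,y=0.65cm,thick]
\foreach \k in {0,3,4,5,6,8,9}{
  \draw (\k,1) .. controls (\k+.5,1) and (\k+.5,2) .. (\k+1,2);
  \draw[preaction={draw,white,line width=5pt}] (\k,2) .. controls (\k+.5,2) and (\k+.5,1) .. (\k+1,1);
  \draw (\k,0) -- (\k+1,0);}
\foreach \k in {1,2,7,10,11,12,13}{
  \draw (\k,1) .. controls (\k+.5,1) and (\k+.5,0) .. (\k+1,0);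
  \draw[preaction={draw,white,line width=5pt}] (\k,0) .. controls (\k+.5,0) and (\k+.5,1) .. (\k+1,1);
  \draw (\k,2) -- (\k+1,2);}
\draw[thin,dashed] (7,-.6) -- (7,2.6);
\node at (-.4,2) {$p$}; \node at (-.4,1) {$q$}; \node at (-.4,0) {$r$};
\node at (14.4,2) {$q$}; \node at (14.4,1) {$r$}; \node at (14.4,0) {$p$};
\node at (3.5,-.7) {$X$}; \node at (10.5,-.7) {$X'$};
\end{tikzpicture}
\caption{The block $XX'=\sigma_1\sigma_2^{-2}\sigma_1^4\cdot\sigma_2^{-1}\sigma_1^2\sigma_2^{-4}$, read from left to right, with positions $1,2,3$ from top to bottom. Strands entering in the order $p,q,r$ leave in the order $q,r,p$. Reflection in the horizontal middle line followed by a shift carries $X$ to $X'$. The link $L$ is the closure of three consecutive blocks.}\label{fig:block}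
\end{figure}

The word $X'$ exchanges positions $2$ and $3$. So strands entering a block $XX'$ in the order $(p,q,r)$ stand in the order $(q,p,r)$ after $X$ and $(q,r,p)$ after $X'$, and $\beta$ is a pure braid. Place the six segments $X,X',X,X',X,X'$ over the intervals $[i/6,(i+1)/6]$ so that each is the image of the preceding one under the glide reflection
\[
\tau(x,y,\theta)=(-x,\,y,\,\theta+\tfrac16).
\]
The closure is a link $L=c_0\cup c_1\cup c_2\subset V$, where $c_0,c_1,c_2$ are at positions $1,2,3$ at $\theta=0$ and are oriented by $+\theta$. Let $\mu_i,\lambda_i$ be the meridian and preferred longitude of $c_i\subset S^3$, and let $E_3=V\setminus\operatorname{int}N(L)$.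

\begin{lemma}\label{lem:link}
\begin{enumerate}
\item[(a)] The map $\tau$ is an orientation-reversing homeomorphism of $(V,L)$ with $c_0\to c_2\to c_1\to c_0$, and $\tau(\mu_V)=-\mu_V$, $\tau(\lambda_V)=\lambda_V$ in $H_1(\partial V)$.
\item[(b)] $\operatorname{lk}(c_i,c_j)=0$ for $i\ne j$.
\item[(c)] An isotopy of $V$ fixed near $\partial V$ carries $c_1\cup c_2$ to $\{2\text{ points}\}\times S^1$ and $\lambda_1,\lambda_2$ to product longitudes $\{\text{point}\}\times S^1$.
\item[(d)] $H_1(E_3)=\mathbb Z^4$ with basis $\mu_0,\mu_1,\mu_2,\lambda_V$, and in this group $\lambda_0=\lambda_1=\lambda_2=\lambda_V$ and $\mu_V=\mu_0+\mu_1+\mu_2$.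
\end{enumerate}
\end{lemma}

\begin{proof}
(a) At $\theta=1/6$ the positions $1,2,3$ carry $c_1,c_0,c_2$, and $\tau$ sends position $j$ at $\theta=0$ to position $4-j$ at $\theta=1/6$. So $c_0\mapsto c_2$, $c_1\mapsto c_0$, $c_2\mapsto c_1$. The map $\tau$ reflects $D$ and preserves the direction of $\theta$.

(b) Let $a_{ij}$ be the sum of the exponents of those crossings in one block that involve the strands entering at positions $i$ and $j$. Since $R$ changes the sign of every exponent, $a_{12}+a_{13}+a_{23}=0$; for the word \eqref{eq:X}, $a_{12}=1+4=5$, $a_{13}=-2-1-4=-7$ and $a_{23}=2$. The three blocks are entered in the orders $(c_0,c_1,c_2)$, $(c_1,c_2,c_0)$, $(c_2,c_0,c_1)$, so every pair of components occupies each pair of positions exactly once. Twice its linking number is $a_{12}+a_{13}+a_{23}=0$.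

(c) Deleting $c_0$ leaves a $2$-strand braid of exponent sum $0$. The $2$-strand braid group is infinite cyclic, so this braid is trivial, which gives the isotopy. A product longitude of $\{\text{point}\}\times S^1$ is homologous to $\lambda_V$ in the complement of that curve, and $\lambda_V$ bounds in $N(\eta)$; so product longitudes are preferred.

(d) The disks $D\times\{\theta\}$ fiber $E_3$ over $S^1$ with fiber $D_3$, a disk with three holes, and $\lambda_V$ is a section. Since $\beta$ is pure, the monodromy acts trivially on $H_1(D_3)=\langle\mu_0,\mu_1,\mu_2\rangle$, which gives the basis; the fiber itself gives $\mu_V=\mu_0+\mu_1+\mu_2$. The coordinates of a class in this basis are its linking numbers with $c_0,c_1,c_2$ and its winding number in $V$, because $\lambda_V$ bounds a disk outside $V$ and links no $c_j$. The curve $\lambda_i$ has winding number $1$, links $c_i$ zero times by definition and links the other components zero times by (b).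
\end{proof}

\subsection{Twisting along an annulus}
Fix $n\ge1$. By Lemma~\ref{lem:link}(c) the curves $c_1$ and $c_2$ cobound a vertical annulus, and the surgeries $-1/n$, $1/n$ on them amount to twisting $n$ times along it. In detail, apply the isotopy of Lemma~\ref{lem:link}(c), let $P$ be $D$ minus two small open disks about the two points, so that $V\setminus\operatorname{int}N(c_1\cup c_2)=P\times S^1$, and let $\alpha\subset P$ be an arc joining the two inner boundary circles. Choose $\nu\colon P\to\mathbb R/\mathbb Z$ equal to $0$ outside a band $\alpha\times[-1,1]$ and running once around $\mathbb R/\mathbb Z$ across the band. Then $(z,\theta)\mapsto(z,\theta+n\nu(z))$ is an orientation-preserving homeomorphism of $P\times S^1$, equal to the identity near $\partial V$. It fixes the classes $\lambda_1,\lambda_2$. The inner circles, oriented as the meridians $\mu_1,\mu_2$, lie at opposite ends of the band and cross it once in opposite directions. With the sign of $\nu$ chosen suitably, $\mu_1\mapsto\mu_1+n\lambda_1$ and $\mu_2\mapsto\mu_2-n\lambda_2$, hence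
\[
-\mu_1+n\lambda_1\mapsto-\mu_1,\qquad \mu_2+n\lambda_2\mapsto\mu_2 .
\]
So the surgery slopes go to meridians. Let $V_n$ be the result of the surgeries $-1/n$ on $c_1$ and $1/n$ on $c_2$ in $V$, with surgery solid tori $U_1,U_2$. The map extends over $U_1,U_2$ to an orientation-preserving homeomorphism $\Theta_n\colon V_n\to V$ with $\Theta_n|_{\partial V}=\mathrm{id}$. Put
\[
Q_n=\Theta_n(c_0)\subset V,\qquad Y_n=V\setminus\operatorname{int}N(Q_n),
\]
and identify $Y_n=E_3\cup U_1\cup U_2$ by means of $\Theta_n$.

\subsection{The knots $K_n(J)$}
Because the construction takes place in $V$, we may tie $V$ into any knot. For a knot $J$ let $h_J\colon V\to N(J)$ be the orientation-preserving homeomorphism with $\lambda_V\mapsto\lambda_J$, $\mu_V\mapsto\mu_J$, and define $K_n(J)=h_J(Q_n)$. For $K=K_n(J)$ we have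
\[
E(K)=E(J)\cup Y_n=E(J)\cup E_3\cup U_1\cup U_2 .
\]
Each $\lambda_i$ is homologous to $\lambda_V$ in $E_3$, and $\lambda_V=\lambda_J$ bounds in $E(J)$. Hence the $h_J(\lambda_i)$ are the preferred longitudes of the components of $h_J(L)\subset S^3$, and $\mu_0,\lambda_0$ are the meridian and preferred longitude of $K$. Writing $L^J(r_0,r_1,r_2)$ for surgery on $h_J(L)$, we obtain
\begin{equation}\label{eq:surg}
S^3_r(K_n(J))=L^J\bigl(r,-\tfrac1n,\tfrac1n\bigr).
\end{equation}

\begin{proposition}\label{prop:cos}
Suppose that $E(J)$ has an orientation-reversing homeomorphism with $\mu_J\mapsto-\mu_J$ and $\lambda_J\mapsto\lambda_J$. Then $S^3_{-1/n}(K)\cong-S^3_{1/n}(K)$ for $K=K_n(J)$.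
\end{proposition}

\begin{proof}
The hypothesis is what is needed to extend $\tau$ over $E(J)$. By Lemma~\ref{lem:link}(a), $h_J\tau h_J^{-1}$ and the given homeomorphism act in the same way on $H_1(\partial N(J))$. Homeomorphisms of a torus with the same action on $H_1$ are isotopic, so after an isotopy in a collar the two maps agree on $\partial N(J)$. Together they form an orientation-reversing homeomorphism of $S^3$ that preserves $h_J(L)$ and permutes its components by $c_0\to c_2\to c_1\to c_0$. Now \eqref{eq:mech} holds for $h_J(L)$, and \eqref{eq:surg} translates it into the claim.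
\end{proof}

When $J$ is the unknot, $h_J$ is the standard embedding and $E(J)=N(\eta)$. A homeomorphism of $\partial V$ extends over $N(\eta)$ exactly when it preserves the meridian $\lambda_V$ of $N(\eta)$ up to sign, so the hypothesis of Proposition~\ref{prop:cos} holds.

\section{The smallest case: the Borromean rings}\label{sec:bor}

Take $X=\sigma_1$ and $J$ the unknot. Then $\beta=(\sigma_1\sigma_2^{-1})^3$, and $L$ is the six-crossing diagram of the Borromean rings. The six crossings, one over each interval $[i/6,(i+1)/6]$, involve the pairs
\[
c_0c_1,\quad c_0c_2,\quad c_1c_2,\quad c_1c_0,\quad c_2c_0,\quad c_2c_1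
\]
with signs $+,-,+,-,+,-$. Each pair crosses once positively and once negatively, and $\tau$ moves each crossing to the next. Proposition~\ref{prop:cos} gives a knot $K$ with $S^3_{-1/n}(K)\cong-S^3_{1/n}(K)$.

Which symmetries of $L$ descend to an orientation-reversing symmetry of $K$? An orientation-reversing symmetry of $(S^3,L)$ does so if it fixes $c_0$ and preserves the two surgery instructions. Since it negates slopes, it must exchange $c_1$ and $c_2$. The powers of $\tau$ do not qualify: $\tau^3$ reverses orientation and fixes $c_0$, but it also fixes $c_1$ and sends the slope $-1/n$ there to $1/n$.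

The Borromean rings have a further symmetry. A half-turn $(x,y,\theta)\mapsto(x,-y,\theta_0-\theta)$ preserves orientation. It turns an overstrand going from position $i$ to $i+1$ into an understrand going from $i+1$ to $i$, so it carries $\sigma_i^{\pm1}$ to $\sigma_i^{\pm1}$ and replaces a braid word by the same word read backward. The cyclic word $(\sigma_1\sigma_2^{-1})^3$ is unchanged by reversal, and with the crossings drawn symmetrically $\rho(x,y,\theta)=(x,-y,\frac56-\theta)$ preserves $L$. It maps the third crossing, centered at $\theta=5/12$, to itself, exchanges its two strands $c_1,c_2$, and fixes $c_0$. The composite $\tau^3\rho$ reverses orientation, sends $\lambda_V$ to $-\lambda_V$ and so extends to $S^3$, fixes $c_0$ and exchanges $c_1$ with $c_2$. It exchanges the slope $-1/n$ on $c_1$ with the slope $1/n$ on $c_2$ and preserves the meridian slope of $c_0$. Therefore $K$ is amphichiral, and the cosmetic pair is one of the known ones.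

So the cyclic word $\beta$ should not be invariant under reversal. For the word \eqref{eq:X} the absolute values of the exponents in $\beta$ are $1,2,4$ repeated six times, and the reversed sequence $4,2,1,\dots$ is not a cyclic rotation of this. That removes the visible symmetry $\rho$, but it is no proof that $K$ is chiral: we need an invariant that excludes every symmetry exchanging $c_1$ and $c_2$.

\section{The torsion of the braid complement}\label{sec:tor}

\subsection{Reidemeister torsion}
Let $Z$ be a compact connected manifold of dimension at most three, $\mathbb F$ a field and $\chi\colon H_1(Z)\to\mathbb F^*$ a homomorphism. Let $\widetilde Z$ be the universal cover, with a cell structure lifted from $Z$, and let $C_*^\chi(Z)=\mathbb F\otimes_{\mathbb Z[\pi_1Z]}C_*(\widetilde Z)$, where $g\in\pi_1Z$ acts on $\mathbb F$ as multiplication by $\chi(g)$. Its homology is denoted $H_*^\chi(Z)$. If this vanishes, the torsion $\operatorname{tor}^\chi(Z)\in\mathbb F^*$ is defined up to multiplication by $\pm\chi(H_1(Z))$. In our applications $\mathbb F$ is a field of rational functions over $\mathbb Q$ and $\chi$ takes monomial values;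 we write $\doteq$ for equality up to multiplication by $\pm$ a monomial. If $H_1(Z)$ is free abelian on the variables and $\chi$ is the tautological character, we write $\operatorname{tor}(Z)$. We use the following facts \cite{Tur}.
\begin{enumerate}
\item[(T1)] If $\varphi\colon Z\to Z'$ is a homeomorphism, then $\operatorname{tor}^{\chi\circ\varphi_*}(Z)\doteq\operatorname{tor}^\chi(Z')$. In particular $\operatorname{tor}(Z)$ is invariant up to $\doteq$ under the substitution of variables induced by a self-homeomorphism of $Z$.
\item[(T2)] A torus $T^2$, or $T^2\times I$, on which $\chi$ is nontrivial has torsion $1$. If $Z=Z_1\cup Z_2$ with $Z_1\cap Z_2$ a union of such tori and the torsions of $Z_1,Z_2$ are defined, then $\operatorname{tor}^\chi(Z)\doteq\operatorname{tor}^\chi(Z_1)\operatorname{tor}^\chi(Z_2)$.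
\item[(T3)] A solid torus whose core is sent to $u\ne1$ has torsion $(u-1)^{-1}$.
\item[(T4)] Let $Z$ be the mapping torus of a homeomorphism $\psi$ of $D_3$ fixing a base point $*$, let $\chi$ be nontrivial on $\pi_1(D_3)$, so that $H_0^\chi(D_3)=0$, and let $\chi$ send the loop traced by $*$ to $s$. Then $\operatorname{tor}^\chi(Z)\doteq\det\bigl(s^{\pm1}-\psi_*|H_1^\chi(D_3)\bigr)$ if this is nonzero, where the sign in the exponent depends on conventions.
\end{enumerate}
To compare torsions up to $\doteq$ we use one elementary device. Call a Laurent polynomial \emph{centered} if it is unchanged when all variables are inverted.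

\begin{lemma}\label{lem:center}
If $F_1,F_2$ are nonzero centered Laurent polynomials and $F_1\doteq F_2$, then $F_1=\pm F_2$.
\end{lemma}

\begin{proof}
The exponent vectors of the monomials of $F_i$ form a nonempty finite set symmetric about $0$, so its centroid is $0$. Multiplication by a monomial translates the centroid by the exponent vector of that monomial, which must therefore be $0$.
\end{proof}

\subsection{Affine labels}
By (T4), the torsion of $E_3$ is the characteristic polynomial of the monodromy on a twisted homology group of $D_3$. The dual cohomology group has a concrete model, in which the monodromy can be followed crossing by crossing.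

Let $\chi\colon\pi_1(D_3,*)\to\mathbb F^*$ be a character. The dual of the complex $C^\chi_*(D_3)$ consists of the cochains on the universal cover that are equivariant for $\chi$. Hence the dual of $H_1^\chi(D_3)$ is the space $H^1_\chi$ of crossed homomorphisms $z$, with $z(gg')=z(g)+\chi(g)z(g')$, modulo the principal ones $z(g)=(1-\chi(g))u$. A crossed homomorphism is the same as a homomorphism $\Lambda$ to the group of affine maps of $\mathbb F$, namely $\Lambda(g)(v)=\chi(g)v+z(g)$. Let $x_1,x_2,x_3$ be free generators of $\pi_1(D_3,*)$ with $\chi(x_j)\ne1$. Then $\Lambda(x_j)$ has a unique fixed point $u_j$, the $u_j$ are arbitrary and determine $z$ linearly by $z(x_j)=(1-\chi(x_j))u_j$, and $z$ is principal exactly when $u_1=u_2=u_3$. So $H^1_\chi$ has dimension $2$, with coordinates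
\[
d_1=u_2-u_1,\qquad d_2=u_3-u_2 .
\]

At a level $\theta$ between crossings, let $x_j$ run straight from $*$ toward the hole at position $j$, encircle it and return. Orient the three loops alike. One of the products $x_1x_2x_3$, $x_3x_2x_1$ is the loop around $\partial D$; inverting all three loops if necessary, we arrange that it is $x_1x_2x_3$. Then $x_ix_{i+1}$ is the loop around a disk containing the holes $i$ and $i+1$, and in homology $x_j$ is $\delta$ times the meridian of the strand at position $j$, for a common sign $\delta=\pm1$ that we shall not need to know. Compare the loops below and above a crossing at positions $i,i+1$ in the fundamental group of the slab between the two levels, based on $\{*\}\times S^1$. The overstrand moves on the viewer's side, so its loop is carried along. The loop $x_ix_{i+1}$ and the third loop do not change. If $(A,B)$ are the loops at positions $i,i+1$ below the crossing, or their images under $\Lambda$, then above it they are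
\begin{equation}\label{eq:wirt}
\sigma_i\colon(A,B)\mapsto(ABA^{-1},A),\qquad\sigma_i^{-1}\colon(A,B)\mapsto(B,B^{-1}AB).
\end{equation}

Record a labeling by its \emph{state} $(u_1,u_2,u_3;p,q,r)$, where the \emph{colors} $p,q,r$ are the linear parts of the labels at positions $1,2,3$. The fixed point of $ABA^{-1}$ is the image under $A$ of the fixed point of $B$, and $A(v)=u_A+a(v-u_A)$ if $A$ has fixed point $u_A$ and linear part $a$. So \eqref{eq:wirt} becomes
\begin{align*}
\sigma_1&\colon(u_1,u_2,u_3;p,q,r)\mapsto(u_1+p(u_2-u_1),\,u_1,\,u_3;\ q,p,r),\\
\sigma_2^{-1}&\colon(u_1,u_2,u_3;p,q,r)\mapsto(u_1,\,u_3,\,u_3+r^{-1}(u_2-u_3);\ p,r,q).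
\end{align*}
The letters $\sigma_1^{-1},\sigma_2$ act by the inverse maps, and a word acts letter by letter in reading order. In the coordinates $d_1,d_2$, for incoming colors $(p,q,r)$,
\begin{equation}\label{eq:rules}
\begin{array}{lll}
\sigma_1\colon & d_1\mapsto-p\,d_1, & d_2\mapsto d_1+d_2,\\[2pt]
\sigma_2^{-1}\colon & d_1\mapsto d_1+d_2, & d_2\mapsto-r^{-1}d_2 .
\end{array}
\end{equation}
Applying $\sigma_1$ twice, the second time with colors $(q,p,r)$, gives $d_1\mapsto pq\,d_1$, $d_2\mapsto d_2+(1-p)d_1$; applying $\sigma_2^{-1}$ twice, the second time with colors $(p,r,q)$, gives $d_1\mapsto d_1+(1-r^{-1})d_2$, $d_2\mapsto w\,d_2$ with $w=(qr)^{-1}$. These squares restore the colors, so iterating them yields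
\begin{equation}\label{eq:powers}
\begin{array}{lll}
\sigma_1^{2j}\colon & d_1\mapsto(pq)^jd_1, & d_2\mapsto d_2+(1-p)\bigl(1+pq+\dots+(pq)^{j-1}\bigr)d_1,\\[2pt]
\sigma_2^{-2j}\colon & d_1\mapsto d_1+(1-r^{-1})(1+w+\dots+w^{j-1})d_2, & d_2\mapsto w^jd_2 .
\end{array}
\end{equation}

For an admissible word $X$ let $M(p,q,r)$ be the $2\times2$ matrix by which the block $XX'$ acts on the column $(d_1,d_2)$ for incoming colors $(p,q,r)$. Its entries lie in $\mathbb Z[p^{\pm1},q^{\pm1},r^{\pm1}]$. Define
\[
B(t_0,t_1,t_2)=M(t_2,t_0,t_1)\,M(t_1,t_2,t_0)\,M(t_0,t_1,t_2),\qquad\operatorname{Tr}(t_0,t_1,t_2)=\operatorname{tr}B(t_0,t_1,t_2).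
\]
This $B$ is the action of $\beta$, and cyclicity of the trace gives
\begin{equation}\label{eq:cyc}
\operatorname{Tr}(t_0,t_1,t_2)=\operatorname{Tr}(t_1,t_2,t_0).
\end{equation}
The reflection $R$ gives a second symmetry. It will remove all dependence on sign conventions and allow us to apply Lemma~\ref{lem:center}.

\begin{lemma}\label{lem:inv}
The Laurent polynomial $\operatorname{Tr}$ is centered: $\operatorname{Tr}(t_0,t_1,t_2)=\operatorname{Tr}(t_0^{-1},t_1^{-1},t_2^{-1})$.
\end{lemma}

\begin{proof}
Let $\Phi(u_1,u_2,u_3;p,q,r)=(u_3,u_2,u_1;r^{-1},q^{-1},p^{-1})$; on the coordinates it is the invertible linear map $(d_1,d_2)\mapsto(-d_2,-d_1)$. Both $\Phi\circ\sigma_1$ and $\sigma_2^{-1}\circ\Phi$ send the state $(u_1,u_2,u_3;p,q,r)$ to $(u_3,u_1,u_1+p(u_2-u_1);r^{-1},p^{-1},q^{-1})$. Since $\Phi^2=1$, it follows that $\Phi$ conjugates $\sigma_1^{\pm1}$ to $\sigma_2^{\mp1}$ and $\sigma_2^{\pm1}$ to $\sigma_1^{\mp1}$, hence $X$ to $X'$ and $X'$ to $X$. So $\operatorname{Tr}(t_0,t_1,t_2)$ is the trace of the word $X'XX'XX'X$ with incoming colors $(t_2^{-1},t_1^{-1},t_0^{-1})$. Move the first factor $X'$ to the end. It exchanges the colors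 at positions $2,3$, so we obtain the trace of $(XX')^3$ with incoming colors $(t_2^{-1},t_0^{-1},t_1^{-1})$. By \eqref{eq:cyc} this is $\operatorname{Tr}(t_0^{-1},t_1^{-1},t_2^{-1})$.
\end{proof}

\begin{example}\label{ex:bor}
For $X=\sigma_1$, the rules \eqref{eq:rules} give $M(p,q,r)=\left(\begin{smallmatrix}1-p&1\\-1/r&-1/r\end{smallmatrix}\right)$. Writing $(a,b,c)=(t_0,t_1,t_2)$,
\[
M(b,c,a)M(a,b,c)=\begin{pmatrix}(1-a)(1-b)-\frac1c&1-b-\frac1c\\[2pt]1-\frac1a+\frac1{ac}&-\frac1a+\frac1{ac}\end{pmatrix}=:\begin{pmatrix}n_{11}&n_{12}\\n_{21}&n_{22}\end{pmatrix},
\]
and $\operatorname{Tr}=(1-c)n_{11}+n_{21}-(n_{12}+n_{22})/b$ expands to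
\[
\operatorname{Tr}=2+\prod_{i=0}^2(1-t_i)+\prod_{i=0}^2(1-t_i^{-1}).
\]
This is centered, and it is symmetric under the exchange $t_1\leftrightarrow t_2$, in agreement with the extra symmetry found in Section~\ref{sec:bor}. It is this last symmetry that fails for the word \eqref{eq:X}.
\end{example}

\subsection{The word $\sigma_1\sigma_2^{-2}\sigma_1^4$}
From now on $X$ is the word \eqref{eq:X}. For incoming colors $(p,q,r)$, the colors are $(q,p,r)$ before the second, third and fourth syllables of $XX'$ and $(q,r,p)$ before the fifth and sixth. By \eqref{eq:rules} and \eqref{eq:powers}, $M(p,q,r)$ is the composite of six substitutions, whose right-hand sides use the old values: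
\[
\begin{array}{rlll}
1.&\sigma_1\colon&d_1\mapsto-p\,d_1,&d_2\mapsto d_1+d_2,\\[2pt]
2.&\sigma_2^{-2}\colon&d_1\mapsto d_1+(1-r^{-1})d_2,&d_2\mapsto(pr)^{-1}d_2,\\[2pt]
3.&\sigma_1^{4}\colon&d_1\mapsto(pq)^2d_1,&d_2\mapsto d_2+(1-q)(1+pq)d_1,\\[2pt]
4.&\sigma_2^{-1}\colon&d_1\mapsto d_1+d_2,&d_2\mapsto-r^{-1}d_2,\\[2pt]
5.&\sigma_1^{2}\colon&d_1\mapsto qr\,d_1,&d_2\mapsto d_2+(1-q)d_1,\\[2pt]
6.&\sigma_2^{-4}\colon&d_1\mapsto d_1+(1-p^{-1})\bigl(1+(pr)^{-1}\bigr)d_2,&d_2\mapsto(pr)^{-2}d_2 .
\end{array}
\]
Each substitution is triangular, so
\[
\det M(p,q,r)=(-p)\cdot(pr)^{-1}\cdot(pq)^2\cdot(-r^{-1})\cdot qr\cdot(pr)^{-2}=q^3/r^3,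
\]
and $\det B=(t_0/t_1)^3(t_2/t_0)^3(t_1/t_2)^3=1$.

\begin{lemma}\label{lem:tor}
Let $\chi\colon H_1(E_3)\to\mathbb F^*$ have monomial values $\mu_i\mapsto t_i\ne1$ and $\lambda_V\mapsto s$. If $s^2-\operatorname{Tr}(t_0,t_1,t_2)s+1\ne0$, then $\operatorname{tor}^\chi(E_3)\doteq s^2-\operatorname{Tr}(t_0,t_1,t_2)s+1$.
\end{lemma}

\begin{proof}
Choose a flow on $E_3$ transverse to the fibers, tangent to $\partial E_3$ and running along the circles $\{\text{point}\}\times S^1$ on $\partial V$. It exhibits $E_3$ as the mapping torus of a homeomorphism $\psi$ of the fiber $D_3$ over $\theta=0$ that fixes $\partial D$ pointwise, and the loop traced by $*$ is $\lambda_V$. Cut $E_3$ along this fiber. In the fundamental group of the resulting product, \eqref{eq:wirt} expresses the loops $x_j$ at the top as words $w_j$ in the loops at the bottom, and $x_j\mapsto w_j$ is the automorphism of $\pi_1(D_3,*)$ induced by $\psi^{-1}$. Transporting a labeling $\Lambda$ through $\beta$ replaces the labels $\Lambda(x_j)$ by $\Lambda(w_j)$, so it is the map $(\psi^*)^{-1}$ on $H^1_\chi$. The colors at $\theta=0$ are $\chi(x_j)$, that is $(t_0^\delta,t_1^\delta,t_2^\delta)$,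 all different from $1$. Since $\psi^*$ is dual to $\psi_*$, the map $\psi_*$ on $H_1^\chi(D_3)$ has the characteristic polynomial of $B(t_0^\delta,t_1^\delta,t_2^\delta)^{-1}$. A $2\times2$ matrix of determinant $1$ has the same trace as its inverse, and Lemma~\ref{lem:inv} removes $\delta$. The characteristic polynomial is therefore $z^2-\operatorname{Tr}(t_0,t_1,t_2)z+1$. Its values at $z=s$ and $z=s^{-1}$ differ by the monomial $s^2$, so (T4) gives the claim for either sign.
\end{proof}

We need not expand $\operatorname{Tr}$. It suffices to evaluate it at two points that differ by $t_1\leftrightarrow t_2$, through a ring homomorphism $\mathbb Z[t_0^{\pm1},t_1^{\pm1},t_2^{\pm1}]\to\mathbb Z/7$. The values $2$ and $4$ are inverse modulo $7$, so the same two points also differ by inverting $t_1$ and $t_2$; this lets one computation serve both theorems.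

\begin{lemma}\label{lem:mod7}
Modulo $7$, $\operatorname{Tr}(3,2,4)=5$ and $\operatorname{Tr}(3,4,2)=1$.
\end{lemma}

\begin{proof}
The inverses of $2,3,4,5,6$ modulo $7$ are $4,5,2,3,6$. In the table, the entry $a,b;c,d$ in column $j$ is the matrix with rows $(a,b)$, $(c,d)$ that expresses $d_1,d_2$ after step $j$ in terms of their initial values.
\[
\begin{array}{c|cccccc}
(p,q,r)&1&2&3&4&5&6\\\hline
(3,2,4)&4,0;1,1&3,6;3,3&3,6;3,3&6,2;1,1&6,2;2,6&2,4;4,5\\
(2,4,3)&5,0;1,1&1,3;6,6&1,3;0,2&1,5;0,4&5,4;4,3&5,4;4,3\\
(4,3,2)&3,0;1,1&0,4;1,1&0,2;1,2&1,4;3,6&6,3;1,5&4,0;1,5\\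
(3,4,2)&4,0;1,1&1,4;6,6&4,2;2,4&6,6;6,5&6,6;2,1&6,6;2,1\\
(4,2,3)&3,0;1,1&6,3;3,3&6,3;5,4&4,0;3,1&3,0;6,1&0,3;5,2\\
(2,3,4)&5,0;1,1&4,6;1,1&4,6;1,1&5,0;5,5&4,0;2,5&6,5;2,5
\end{array}
\]
In the first row, for instance, $r^{-1}=2$, $p^{-1}=5$, $(pr)^{-1}=3$, $pq=6$, $qr=1$, and the steps send $(d_1,d_2)$ to $(4d_1,d_1+d_2)$, $(d_1-d_2,3d_2)$, $(d_1,d_2)$, $(d_1+d_2,5d_2)$, $(d_1,d_2-d_1)$, $(d_1+5d_2,2d_2)$. The last column is $M(p,q,r)$; its determinants are $1,6,6,1,6,6$, in agreement with $q^3/r^3$. Multiplying the two right-hand factors first,
\begin{align*}
M(4,3,2)\,M(2,4,3)\,M(3,2,4)&=\begin{pmatrix}4&0\\1&5\end{pmatrix}\begin{pmatrix}5&5\\6&3\end{pmatrix}=\begin{pmatrix}6&6\\0&6\end{pmatrix},\\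
M(2,3,4)\,M(4,2,3)\,M(3,4,2)&=\begin{pmatrix}6&5\\2&5\end{pmatrix}\begin{pmatrix}6&3\\6&4\end{pmatrix}=\begin{pmatrix}3&3\\0&5\end{pmatrix}.
\end{align*}
The traces are $12=5$ and $8=1$.
\end{proof}

\section{Satellite examples}\label{sec:sat}

Fix $n\ge1$ and write $Y=Y_n$, $Q=Q_n$. The group $H_1(Y)$ has rank two and is generated by the meridian and longitude of the knot, on which an orientation-reversing symmetry acts with opposite signs by \eqref{eq:reverse}. The torsion of $Y$ can see this. The companion $J$ serves to make every symmetry of $K_n(J)$ preserve $Y$.

\subsection{The torsion of $Y$}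
Attaching $U_1,U_2$ to $E_3$ imposes $\mu_1=n\lambda_1$ and $\mu_2=-n\lambda_2$. By Lemma~\ref{lem:link}(d), $H_1(Y)=\mathbb Z^2$ is generated by $t=[\mu_0]$ and $s=[\lambda_V]=[\lambda_0]$, written multiplicatively, and $[\mu_1]=s^n$, $[\mu_2]=s^{-n}$. Put
\[
g(t,q)=\operatorname{Tr}(t,q,q^{-1}),\qquad A(t,s)=s+s^{-1}-g(t,s^n).
\]

\begin{lemma}\label{lem:A}
\begin{enumerate}
\item[(a)] $A$ is centered and nonzero, and $\operatorname{tor}(Y)\doteq A(t,s)/(s-1)^2$.
\item[(b)] $A(t,s)\not\doteq A(t,s^{-1})$.
\item[(c)] $A(t,s)\not\doteq(s-1)^2$.
\end{enumerate}
\end{lemma}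

\begin{proof}
Lemma~\ref{lem:inv} shows that $A$ is centered. By Lemma~\ref{lem:mod7}, $g(3,2)=5$ and $g(3,2^{-1})=g(3,4)=1$ modulo $7$, so $g(t,q)\ne g(t,q^{-1})$. The substitution $q=s^n$ is injective on Laurent polynomials, hence
\begin{equation}\label{eq:neq}
A(t,s)\ne A(t,s^{-1}),
\end{equation}
and in particular $A\ne0$. Lemma~\ref{lem:tor} now gives torsion $sA\doteq A$ for $E_3$. The curve $\lambda_i$ meets the surgery slope on $c_i$ once, so it is isotopic to a core of $U_i$, and the cores represent $s^{\pm1}$. Facts (T2) and (T3) give (a).

For (b), both sides are centered and nonzero, so by Lemma~\ref{lem:center} and \eqref{eq:neq} it remains to exclude $A(t,s^{-1})=-A(t,s)$, that is, $g(t,s^n)+g(t,s^{-n})=2(s+s^{-1})$. For $n\ge2$ this is impossible, because the left side involves only powers of $s^n$. For $n=1$, evaluation at $(t,s)=(3,2)$ modulo $7$ gives $5+1=6$ on the left and $2(2+4)=5$ on the right.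

For (c), $(s-1)^2\doteq s-2+s^{-1}$ is centered, so Lemma~\ref{lem:center} would give $A=\pm(s-2+s^{-1})$, contradicting \eqref{eq:neq}.
\end{proof}

\begin{lemma}\label{lem:Y}
The manifold $Y$ is irreducible, both of its boundary tori are incompressible, and $Y$ is not homeomorphic to $T^2\times I$.
\end{lemma}

\begin{proof}
Since $[\lambda_0]=[\lambda_V]$ in $Y\subset V$, the knot $Q$ has winding number $1$ in $V$. A sphere in $Y$ bounds a ball in $V$; this ball cannot contain $Q$, which is nontrivial in $H_1(V)$, so it lies in $Y$. A compressing disk for $\partial V$ in $Y$ would be a meridian disk of $V$ disjoint from $Q$, but $Q$ has intersection number $1$ with every meridian disk. Compressing $\partial N(Q)$ in $Y$ would produce a sphere separating the two boundary tori, which bounds no ball in $Y$. Finally $T^2\times I$ has torsion $1$ by (T2), whereas $\operatorname{tor}(Y)\not\doteq1$ by Lemma~\ref{lem:A}(a),(c).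
\end{proof}

\subsection{JSJ decompositions and the choice of $J$}
A compact $3$-manifold is \emph{atoroidal} if every incompressible torus in it is boundary parallel, and \emph{hyperbolic} if its interior has a complete hyperbolic metric of finite volume; a knot or link is hyperbolic if its exterior is. Hyperbolic manifolds are atoroidal and not Seifert fibered, and torus knot exteriors are atoroidal. We use the JSJ theorem in the following form. \emph{A compact orientable irreducible $3$-manifold with (possibly empty) incompressible toral boundary contains a finite family of disjoint incompressible tori cutting it into pieces each of which is Seifert fibered or atoroidal, and a family of this kind that is minimal under inclusion is unique up to isotopy.} We also use that an incompressible torus that is not boundary parallel in an irreducible Seifert manifold is isotopic to a vertical one (a union of fibers) or a horizontal one (transverse to all fibers). By Lemma~\ref{lem:Y}, $Y$ has a JSJ family $\mathcal T_Y$.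

We need companions that satisfy the hypothesis of Proposition~\ref{prop:cos}, are hyperbolic, and do not occur among the pieces of $Y$. Recall the standard facts on the $2$-bridge knot with invariants $(p,q)$, $p$ odd: the pairs $(p,q)$ and $(p,q')$ give the same knot if $qq'\equiv1\pmod p$; the mirror image has invariants $(p,-q)$; the knot is invertible, that is, preserved by an orientation-preserving homeomorphism of $S^3$ reversing its orientation; it is a torus knot only if $q\equiv\pm1\pmod p$; it is not a satellite knot; and $|\Delta(-1)|=p$ for its Alexander polynomial $\Delta$. A nontrivial knot that is neither a torus knot nor a satellite knot is hyperbolic.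

For $m\ge1$ let $J_m$ be the $2$-bridge knot with $(p,q)=(4m^2+1,2m)$. Since $q\cdot(-q)=-4m^2\equiv1\pmod p$, it is amphichiral. An orientation-reversing symmetry acts on $(\mu,\lambda)$ as in \eqref{eq:reverse}, and an inversion acts by $(-1,-1)$; composing the two if $\varepsilon=1$, we obtain $\mu\mapsto-\mu$, $\lambda\mapsto\lambda$, as Proposition~\ref{prop:cos} requires. Since $1<2m<4m^2$, we have $q\not\equiv\pm1$, and $J_m$ is hyperbolic. The Alexander polynomial depends only on the exterior, so the manifolds $E(J_m)$ are pairwise non-homeomorphic. The manifold $Y$ depends only on $n$ and has finitely many JSJ pieces. Call $m$ \emph{good} if $E(J_m)$ is homeomorphic to none of them; all but finitely many $m$ are good.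

\begin{lemma}\label{lem:jsj}
Let $J=J_m$, $K=K_n(J)$ and $S=\partial N(J)=\partial V$. Then $S$ is incompressible and not boundary parallel in $E(K)$, and $\mathcal T=\{S\}\cup\mathcal T_Y$ is the JSJ family of $E(K)$.
\end{lemma}

\begin{proof}
The torus $S$ is incompressible in $E(J)$, as $J$ is nontrivial, and in $Y$. So $\pi_1E(J)$ and $\pi_1Y$ inject into $\pi_1E(K)$, and $S$, the tori of $\mathcal T_Y$ and $\partial E(K)$ are incompressible in $E(K)$. The two sides of $S$ are $E(J)$, which has one boundary torus, and $Y$; neither is $T^2\times I$, so $S$ is not boundary parallel. Knot exteriors are irreducible, so the JSJ theorem applies. The pieces of $\mathcal T$ are the atoroidal manifold $E(J)$ and the pieces of $Y$. It remains to show that no proper subfamily $\mathcal T'\subset\mathcal T$ has all pieces Seifert or atoroidal. Suppose that one does.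

If $S\in\mathcal T'$, then $\mathcal T'\setminus\{S\}$ is a proper subfamily of $\mathcal T_Y$ with the same property for $Y$, contradicting the minimality of $\mathcal T_Y$. So $S\notin\mathcal T'$. Let $C=E(J)\cup C'$ be the piece of $\mathcal T'$ that contains $E(J)$, where $C'$ is a union of pieces of $Y$. It is irreducible, and its boundary is nonempty because $\partial E(K)\neq\emptyset$.

The torus $S$ is not boundary parallel in $C$. Otherwise $C'$ is homeomorphic to $T^2\times I$. Incompressible tori in $T^2\times I$ are boundary parallel and cut it into copies of $T^2\times I$, so the piece $C_0$ of $Y$ adjacent to $S$ is such a copy. If the second boundary torus of $C_0$ is $\partial N(Q)$, then $Y=C_0$, contradicting Lemma~\ref{lem:Y}. Otherwise it is a member of $\mathcal T_Y$; the piece on its other side is different from $C_0$, because both boundary tori of $C_0$ are accounted for. Deleting this member attaches the collar $C_0$ to that piece without changing it up to homeomorphism, contradicting the minimality of $\mathcal T_Y$.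

Thus $C$ is not atoroidal, hence Seifert fibered, and $S$ is isotopic to a horizontal or a vertical torus. A closed horizontal surface projects onto the base by an open and closed map, so it meets every fiber, including those in $\partial C$; this is impossible for a surface in the interior. So $S$ is isotopic to a vertical torus, and $E(J)$ is Seifert fibered. This contradicts the hyperbolicity of $J$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sat}]
Let $m$ be good, $J=J_m$ and $K=K_n(J)$. Proposition~\ref{prop:cos} gives $S^3_{1/n}(K)\cong-S^3_{-1/n}(K)$. By Lemma~\ref{lem:jsj}, $E(K)$ is not atoroidal, so $K$ is not a torus knot.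

Suppose that $K$ is amphichiral, and let $\varphi$ be the restriction to $E(K)$ of an orientation-reversing homeomorphism of $(S^3,K)$. By uniqueness of the JSJ family we may isotope $\varphi$ to preserve $\mathcal T$; this does not change its action on $H_1(\partial E(K))$. The image $\varphi(E(J))$ is a piece homeomorphic to $E(J)$. Since $m$ is good, it is $E(J)$ itself, and therefore $\varphi(Y)=Y$. By \eqref{eq:reverse}, $\varphi_*(t)=t^\varepsilon$ and $\varphi_*(s)=s^{-\varepsilon}$ in $H_1(Y)$, because $t=[\mu_0]$ and $s=[\lambda_0]$. By (T1) and Lemma~\ref{lem:A}(a), and since $(s^{-1}-1)^2\doteq(s-1)^2$, we get $A(t,s)\doteq A(t^\varepsilon,s^{-\varepsilon})$. The right side is $A(t,s^{-1})$ for $\varepsilon=1$, and also for $\varepsilon=-1$ because $A$ is centered. This contradicts Lemma~\ref{lem:A}(b).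

Finally, let $m,m'$ be good and suppose that $K_n(J_m)$ and $K_n(J_{m'})$ have homeomorphic exteriors. Then $E(J_m)$ is homeomorphic to a JSJ piece of $E(K_n(J_{m'}))$. It is not a piece of $Y$, so it is $E(J_{m'})$, and $m=m'$. The infinitely many good $m$ give infinitely many distinct knots.
\end{proof}

\section{Hyperbolic examples}\label{sec:hyp}

Now let $J$ be the unknot, so that $L\subset S^3$ is the closure of $\beta$. Put $W=E(L)$ and $K_n=K_n(J)$. Then $E(K_n)=W\cup U_1\cup U_2$, and Proposition~\ref{prop:cos} with the remark after it gives $S^3_{1/n}(K_n)\cong-S^3_{-1/n}(K_n)$ for all $n\ge1$. The torus $\partial V$ is now compressible and cannot control symmetries. Instead, for large $n$ the cores of $U_1,U_2$ are the shortest geodesics of $E(K_n)$, and a symmetry of $K_n$ restricts to $W$.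

\subsection{The link is hyperbolic}
A link diagram in $S^2$ is \emph{prime} if every simple closed curve meeting it transversally in exactly two points, in the interiors of edges, bounds a disk that meets the diagram in an arc without crossings. By Menasco \cite{Men}, a link with a connected prime alternating diagram is non-split and prime, and it is hyperbolic unless it is a $(2,k)$-torus link.

\begin{lemma}\label{lem:W}
The manifold $W$ is hyperbolic.
\end{lemma}

\begin{proof}
The closed braid diagram of $L$ has $21$ crossings $\sigma_1$ and $21$ crossings $\sigma_2^{-1}$, and it is connected. In both kinds of crossing the overstrand arrives at position $2$ and the understrand leaves from position $2$. So an edge at position $2$ runs from an overpass to an underpass, an edge at position $1$ or $3$ runs from an underpass to an overpass, and the diagram is alternating.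

The faces are the face $I$ to the left of position $1$, the face $O$ to the right of position $3$, the \emph{left faces}, between positions $1,2$ and between cyclically consecutive crossings $\sigma_1$, and the \emph{right faces}, between positions $2,3$ and between cyclically consecutive crossings $\sigma_2^{-1}$. An edge at position $1$ separates $I$ from a left face, an edge at position $2$ separates a left face from a right face, and an edge at position $3$ separates a right face from $O$. In particular the two sides of each edge are distinct faces.

Two distinct faces share at most one edge. Each left face has exactly one edge at position $1$ and each right face exactly one at position $3$, which settles the pairs involving $I$ or $O$; two left faces, or two right faces, share no edge. Suppose that a left face $F$ and a right face $F'$ share two edges at position $2$. Position-$2$ edges join cyclically consecutive crossings, so these two edges divide the $42$ crossings into two nonempty cyclic intervals. The face $F$ runs along one of the intervals, which then contains no $\sigma_1$, and $F'$ runs along one that contains no $\sigma_2^{-1}$.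 A nonempty interval cannot have both properties, so the cyclic word would be $\sigma_1^{21}\sigma_2^{-21}$, which it is not.

Let $\gamma$ be a simple closed curve meeting the diagram in two points, on edges $a$ and $b$. The two arcs of $\gamma$ lie in faces $F,F'$, which are the two sides of $a$ and also of $b$. So $F\ne F'$ and $a=b$. The faces are open disks, because the diagram is connected, and $a$ occurs once on the boundary of each of $F,F'$. Hence each arc of $\gamma$ cuts off from its face a disk along the subarc of $a$ between the two points. The union of these two disks is bounded by $\gamma$ and meets the diagram only in that subarc. So the diagram is prime. A $(2,k)$-torus link has at most two components and $L$ has three, so $L$ is hyperbolic.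
\end{proof}

\subsection{The torsion of $W$}
We have $W=E_3\cup N(\eta)$ and $H_1(W)=\mathbb Z^3$ with basis $t_i=[\mu_i]$. Here $\lambda_V\mapsto1$, and the core of $N(\eta)$ is parallel to $\mu_V$, which represents $t_0t_1t_2$ by Lemma~\ref{lem:link}(d). Put $G=2-\operatorname{Tr}(t_0,t_1,t_2)$. By Lemma~\ref{lem:mod7},
\begin{equation}\label{eq:G}
G(3,2,4)=4,\qquad G(3,4,2)=1\pmod 7,
\end{equation}
so $G\ne0$. Lemma~\ref{lem:tor} with $s=1$, (T2) and (T3) give
\[
\operatorname{tor}(W)\doteq H:=\frac{G}{t_0t_1t_2-1}.
\]
A symmetry of $W$ may invert the variables independently, and \eqref{eq:G} only compares two points that differ by a pure exchange. The known symmetries of $H$ close this gap. Signed permutation matrices of size $3$ act on exponent vectors of monomials, hence on $\mathbb Q(t_0,t_1,t_2)$. Let $\Gamma$ be the group of those that fix $H$ up to $\doteq$. Let $\zeta$ be the cyclic permutation of the variables and $\xi$ the exchange $t_1\leftrightarrow t_2$, and regard $\{\pm1\}^3$ as the group of diagonal sign matrices.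

\begin{lemma}\label{lem:Gamma}
The group $\Gamma$ contains no element $\epsilon\xi$ with $\epsilon\in\{\pm1\}^3$.
\end{lemma}

\begin{proof}
We have $\zeta\in\Gamma$ by \eqref{eq:cyc}, and $-1\in\Gamma$ by Lemma~\ref{lem:inv}, since $(t_0t_1t_2)^{-1}-1\doteq t_0t_1t_2-1$. Next, $\xi\notin\Gamma$. Otherwise $\xi G\doteq G$, because $\xi$ fixes the denominator of $H$. Both polynomials are centered, so $\xi G=\pm G$ by Lemma~\ref{lem:center}, whereas $4\ne\pm1$ modulo $7$ in \eqref{eq:G}.

Suppose $\epsilon\xi\in\Gamma$. If the three signs of $\epsilon$ are equal, then $\xi\in\Gamma$, a contradiction. Otherwise use $\xi\zeta\xi=\zeta^{-1}$ to compute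
\[
(\epsilon\xi)\,\zeta\,(\epsilon\xi)^{-1}\zeta=\epsilon\cdot(\zeta^{-1}\epsilon\zeta)\in\Gamma .
\]
The matrix $\zeta^{-1}\epsilon\zeta$ is diagonal, with the signs of $\epsilon$ shifted cyclically. The product has determinant $1$ and is not the identity, because a nonconstant triple is changed by a cyclic shift; so it has exactly two minus signs. Its conjugates by $\zeta$ are the three sign matrices with two minus signs, and together with $-1$ they generate $\{\pm1\}^3$. Hence $\epsilon\in\Gamma$ and again $\xi\in\Gamma$.
\end{proof}

\subsection{Rigidity and Dehn filling}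
We recall two theorems. By Mostow--Prasad rigidity, a self-homeomorphism of a hyperbolic manifold $Z$ is homotopic to an isometry of its interior, the isometry group is finite, and the volume is a topological invariant. Thurston's hyperbolic Dehn filling theorem, applied to the slopes $-1/n$ on $c_1$ and $1/n$ on $c_2$, each of which leaves every finite set of slopes, states the following for large $n$. The manifold $E(K_n)$ is hyperbolic; the union of the cores of $U_1,U_2$ is isotopic to a union $\gamma_1\cup\gamma_2$ of disjoint simple closed geodesics whose lengths tend to $0$; all other primitive closed geodesics have length bounded below independently of $n$; and $\operatorname{vol}E(K_n)<\operatorname{vol}W$, $\operatorname{vol}E(K_n)\to\operatorname{vol}W$.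

\begin{lemma}\label{lem:cusp}
Let $\varphi$ be a self-homeomorphism of an orientable hyperbolic manifold $Z$ preserving a boundary torus $S$, and let $\iota$ be an isometry homotopic to $\varphi$. Then $\iota$ preserves the cusp at $S$ and acts on $H_1(S)$ as $\varphi$ does. In particular $\iota$ reverses orientation if $\varphi$ does.
\end{lemma}

\begin{proof}
Let $\Pi=\pi_1(S)\subset\pi_1(Z)$. It is the stabilizer of a point at infinity of $\mathbb H^3$, the only fixed point of each of its nontrivial elements; so an element normalizing $\Pi$ fixes that point and lies in $\Pi$. The maps $\varphi$ and $\iota$ induce the same outer automorphism of $\pi_1(Z)$. It preserves the conjugacy class of $\Pi$, so $\iota$ preserves the cusp. Two representatives that preserve $\Pi$ differ by conjugation by an element of $\Pi$, which acts trivially on the abelian group $\Pi=H_1(S)$. Either map reverses orientation exactly when its determinant on $H_1(S)$ is $-1$.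
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hyp}]
The cosmetic pair was obtained at the start of this section. Let $n$ be so large that $K_n$ is hyperbolic and $\gamma_1,\gamma_2$ are shorter than all other primitive closed geodesics, and suppose that $K_n$ is amphichiral. By \eqref{eq:reverse} and Lemma~\ref{lem:cusp}, the interior of $E(K_n)$ has an orientation-reversing isometry with $\mu_0\mapsto\varepsilon_0\mu_0$ on the cusp torus. It preserves $\gamma_1\cup\gamma_2$. Remove an invariant cusp neighborhood and invariant tubes about $\gamma_1,\gamma_2$. What remains is a copy of $W$, and the isometry restricts to an orientation-reversing homeomorphism $\varphi$ of $W$ that preserves $\partial N(c_0)$ with $\mu_0\mapsto\varepsilon_0\mu_0$. It takes meridian disks of the tubes to meridian disks, so it permutes the two pairs ($\partial N(c_1)$, slope $-1/n$) and ($\partial N(c_2)$, slope $1/n$). All linking numbers vanish, so $\lambda_i$ generates the kernel of $H_1(\partial N(c_i))\to H_1(W)$, and $\varphi$ permutes the classes $\pm\lambda_i$. Unlike a symmetry of $(S^3,L)$, the map $\varphi$ is not known to preserve the meridians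 of $c_1,c_2$, so two cases arise.

\emph{Case 1: $\varphi$ preserves $\partial N(c_1)$.} Write $\lambda_1\mapsto\varepsilon'\lambda_1$. Since $\varphi$ reverses orientation, $\mu_1\mapsto-\varepsilon'\mu_1+b\lambda_1$ for some integer $b$. Then $-\mu_1+n\lambda_1\mapsto\varepsilon'\mu_1+(n\varepsilon'-b)\lambda_1$. This must be $\pm(-\mu_1+n\lambda_1)$, and the coefficient of $\mu_1$ shows that it is $\varepsilon'\mu_1-n\varepsilon'\lambda_1$. Hence $|b|=2n$. By Lemmas~\ref{lem:W} and~\ref{lem:cusp}, an isometry of the interior of $W$ acts on $H_1(\partial N(c_1))$ in the same way. There are finitely many isometries and $W$ does not depend on $n$, so $|b|$ is bounded independently of $n$, and this case does not occur for large $n$.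

\emph{Case 2: $\varphi$ exchanges $\partial N(c_1)$ and $\partial N(c_2)$.} Then $\lambda_1\mapsto\pm\lambda_2$, so $\mu_1$ maps to $\varepsilon_1\mu_2$ plus a multiple of $\lambda_2$, and $\mu_2$ maps to $\varepsilon_2\mu_1$ plus a multiple of $\lambda_1$. In $H_1(W)$ the longitudes vanish, so $\varphi_*$ is the substitution $(t_0,t_1,t_2)\mapsto(t_0^{\varepsilon_0},t_2^{\varepsilon_1},t_1^{\varepsilon_2})$, a signed permutation of the form $\epsilon\xi$. It lies in $\Gamma$ by (T1), contradicting Lemma~\ref{lem:Gamma}.

So there is $n_0$ such that $K_n$ is hyperbolic and not amphichiral for all $n\ge n_0$. The thresholds come from the Dehn filling theorem and from the bound on $|b|$, which is why $n_0$ is not explicit. The volumes of the $E(K_n)$ are smaller than $\operatorname{vol}W$ and converge to it, so they take infinitely many values, and infinitely many of the $K_n$ are distinct.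
\end{proof}

\begin{thebibliography}{9}

\bibitem{Men} Menasco, \emph{Topology} \textbf{23} (1984).

\bibitem{Tur} V. Turaev, \emph{Introduction to Combinatorial Torsions}.

\bibitem{Var} Konstantinos Varvarezos, \emph{Heegaard Floer homology and chirally cosmetic surgeries}, arXiv:2112.03144 (2021).

\end{thebibliography}
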